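# The cost of one more handle in a high-genus quadrangulation

## 1. The exponential guess $Q(n,g)\approx n^{2g}e^{nf(g/n)}$ and three tests

For integers $n\ge1$, $g\ge0$, let $Q(n,g)$ be the number of rooted bipartite quadrangulations of genus $g$ with $n$ faces, that is, maps on the orientable surface of genus $g$ all of whose faces have degree $4$. Let the genus grow linearly: $\theta\in(0,\frac12)$, $g_n\ge1$ and $g_n/n\to\theta$. How much does the count grow when one handle is added and the number of faces is kept? It is known that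
$$\frac{Q(n,g_n)}{n^2Q(n,g_n-1)}=\Theta(1)$$
for every such sequence. The question, from Baptiste Louf, "Planarity and non-separating cycles in uniform high genus quadrangulations", arXiv:2012.06512 (2020), is whether this quotient converges to a number $r(\theta)$ that depends only on $\theta$.

One would guess yes. If each handle costs a factor of order $n^2$, then $Q(n,g)$ should look like $n^{2g}e^{nf(g/n)}$ for some nice function $f$. Moving from $g-1$ to $g$ then multiplies by $n^2e^{f'(\theta)}$, so the guess is $r=e^{f'}$. Let us test this on cases that we can do by hand.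

The tool is the Carrell–Chapuy recurrence (*Simple recurrence formulas to count maps on orientable surfaces*, JCTA 2015). Set $Q(0,0)=1$, $Q(0,g)=0$ for $g>0$, and $Q(n,g)=0$ if $n<0$ or $g<0$. For $n\ge1$, $g\ge0$, with $c_n=\frac{(2n-3)(2n-2)(2n-1)}{12}$,
$$\tfrac{n+1}{6}Q(n,g)=\tfrac{4n-2}{3}Q(n-1,g)+c_nQ(n-2,g-1)+S(n,g),\tag{1}$$
$$S(n,g)=\tfrac12\sum_{\substack{k+l=n\\k,l\ge1}}\ \sum_{i+j=g}(2k-1)(2l-1)Q(k-1,i)Q(l-1,j).$$

**First test: small sizes.** For $(n,g)=(1,0)$: $\frac13Q=\frac23$, so $Q(1,0)=2$. For $(2,0)$: $\frac12Q=2\cdot2+\frac12$, so $Q(2,0)=9$. For $(2,1)$: $\frac12Q=\frac12Q(0,0)$, so $Q(2,1)=1$. For $(3,0)$: $\frac23Q=\frac{10}3\cdot9+6=36$, so $Q(3,0)=54$. For $(3,1)$: $\frac23Q=\frac{10}3+5\cdot2$, so $Q(3,1)=20$. In the same way $Q(4,0)=378$, $Q(4,1)=307$ (from $\frac56Q=\frac{280}{3}+\frac{315}{2}+5$) and $Q(4,2)=21$. For $n=4$ the quotients $Q(4,g)/(16\,Q(4,g-1))$ are $\frac{307}{6048}\approx0.051$ for $g=1$ and $\frac{21}{4912}\approx0.0043$ for $g=2$. Nothing contradicts a limit that depends on $g/n$.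

**Second test: the two ends $g=0$ and $n=2g$.** For $g=0$, Tutte's formula (recalled in Section 2) gives $Q(n,0)=12^{n+o(n)}$, which fits the guess with $f(0)=\log12$. At the other end, Euler's formula forces $2g\le n$ when $Q(n,g)>0$ (Section 2). For $n=2g\ge2$ we have $Q(2g-1,g)=0$. Also $S(2g,g)=0$: a nonzero term would need $2i\le k-1$ and $2j\le l-1$, hence $2g\le 2g-2$. So (1) has one term on the right:
$$Q(2g,g)=\frac{(4g-3)(4g-2)(4g-1)}{2(2g+1)}\,Q(2g-2,g-1).\tag{2}$$
The factor is $16g^2(1+O(1/g))$. Summing logarithms and using $\log g!=g\log g-g+O(\log g)$, for $g\ge2$,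
$$\log Q(2g,g)=2g\log g+(\log16-2)g+O(\log g).\tag{3}$$
With $n=2g$ the right side is $2g\log n+n(\log2-1)+O(\log n)$, which fits the guess with $f(\frac12)=\log2-1$.

**Third test: does the exponential form suffice?** No. The toy array $T(n,g)=n^{2g}(2+(-1)^g)$ has the guessed form with $f=0$, and $T(n,g)/(n^2T(n,g-1))$ is $\Theta(1)$. But this quotient equals $3$ for even $g$ and $\frac13$ for odd $g$. The error $e^{o(n)}$ can hide any oscillation, so something finer than exponential asymptotics must be used.

The guess is nevertheless right, and $r$ is explicit.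

**Theorem A.** There is a function $r:(0,\frac12)\to(0,\infty)$ such that for every $\theta\in(0,\frac12)$ and all positive integers $g_n$ with $g_n/n\to\theta$,
$$\frac{Q(n,g_n)}{n^2Q(n,g_n-1)}\to r(\theta).$$

**Theorem B.** The map
$$\theta(s)=\frac12-\frac{1-s^2}{2\sqrt{3s(s+2)}}\,\operatorname{arccosh}\frac{1+2s}{1-s}$$
is an increasing real-analytic bijection $(0,1)\to(0,\frac12)$ with $\theta'>0$, and for $\theta=\theta(s)$
$$r(\theta)=\frac{(1-s^2)^2}{12\,s(s+2)},\qquad \lim_n\frac{Q(n-1,g_n)}{Q(n,g_n)}=\frac{1-s^2}{12}.$$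
So $r$ is real-analytic and strictly decreasing, $r(\theta)\sim(1440\,\theta)^{-1/2}$ as $\theta\to0$, and $r(\theta)\to0$ as $\theta\to\frac12$. The convergence in Theorem A is locally uniform in $\theta$. Moreover $Q(n,g)=n^{2g}\exp\big(nf(g/n)+o(n)\big)$ uniformly over $0\le g\le n/2$, where $f(\theta)=\theta(\log r(\theta)-2)-\log\frac{1-s^2}{12}$ on $(0,\frac12)$, $f(0)=\log12$, $f(\frac12)=\log2-1$.

Asymptotic statements concern large $n$ only.

## 2. Maps, local limits, and uniformity from sequences

**Definition (map, dart, rotation).** A map is a connected graph, loops and multiple edges allowed, embedded in a closed oriented surface so that all faces are discs, up to orientation-preserving homeomorphism. An oriented edge is a dart, and $\bar x$ is the reverse of the dart $x$. Let $\sigma$ be the clockwise rotation of darts around their origins. The face on the left of a dart $x$ is traversed by $x\mapsto\sigma\bar x$, so faces are the cycles of this permutation. With $V$ vertices, $E$ edges and $F$ faces, $V-E+F=2-2g$. A map is rooted if one dart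 is distinguished.

An automorphism that fixes a dart fixes all darts, because the map is connected. So rooted maps have no nontrivial automorphism, and inside a rooted map we may make choices "by a fixed rule".

*Example.* One vertex with darts $x,y,\bar x,\bar y$ in this rotation order. The face permutation sends $x\mapsto\bar y\mapsto\bar x\mapsto y\mapsto x$, so there is one face of degree $4$, and $1-2+1=0$ gives $g=1$. The rotation $\sigma$ is an automorphism that is transitive on darts, so there is one rooting, in agreement with $Q(2,1)=1$ below. This map has loops, so it is not bipartite.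

**Tutte's bijection.** $Q(n,g)$ is also the number of rooted maps of genus $g$ with $n$ edges. Put a new vertex in every face of a map, join it to all corners of the face, and erase the old edges. Each old edge becomes one quadrilateral, and the bipartition is old/new. The $2n$ corners of the map are the $2n$ edges of the quadrangulation, and the root is oriented away from an old vertex.

*Example.* For $n=1$, the segment and the loop both give a path with two edges on the sphere, rooted at an end in the first case and at the middle in the second: $Q(1,0)=2$.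

For maps with $n\ge1$ edges, $V+F=n+2-2g\ge2$ forces $2g\le n$. Conversely $Q(2g,g)>0$ by (2), and (1) gives $Q(n,g)>0$ for $n\ge2g$ since the coefficient of $Q(n-1,g)$ is positive. So for $n,g\ge0$, $Q(n,g)>0$ if and only if $2g\le n$.

**Definition (local convergence).** Random rooted maps converge in law for the local topology if, for every radius, the law of the ball of that radius around the root converges to the law of the corresponding ball of the limit map. Consequently, if an event is determined by a ball of fixed radius, then its probability converges to a number that depends only on the law of the limit. *Example:* the event that the face on the left of the root dart contains a vertex of degree $1$ at a prescribed corner is determined by a ball of fixed radius.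

The facts taken from the literature are the following.

* **(F1)** The recurrence (1).
* **(F2)** (Budzinski–Louf, *Local limits of bipartite maps with prescribed face degrees in high genus*, Ann. Probab. 50 (2022), Theorem 1, specialized to quadrangulations.) If $g_n/n\to\theta\in(0,\frac12)$, the uniform rooted bipartite quadrangulation with $n$ faces and genus $g_n$ converges in law, for the local topology, to a random infinite map whose law depends only on $\theta$.
* **(F3)** The $\Theta(1)$ statement of Section 1.
* **(F4)** (Tutte.) $Q(n,0)=\frac{2\cdot3^n(2n)!}{n!(n+2)!}\le12^n$, so $Q(n,0)=12^{n+o(n)}$, and $A(z):=\sum_nQ(n,0)z^n=\frac{R(4-R)}3$ with $R=1+3zR^2$.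

**Compactness principle.** Suppose that $X(n,g_n)\to\xi(\theta)$ for all $\theta\in(0,\frac12)$ and every sequence with $g_n/n\to\theta$. Then:

* The convergence holds along subsequences. If $n_j\uparrow\infty$ strictly and $h_j/n_j\to\theta$, put $g_{n_j}=h_j$ and $g_n=\max(1,\lfloor\theta n\rfloor)$ for the other $n$; this is an admissible full sequence.
* $\xi$ is continuous. If $\theta_j\to\theta$, choose $n_j\uparrow\infty$ strictly and $h_j$ with $|h_j/n_j-\theta_j|<\frac1j$ and $|X(n_j,h_j)-\xi(\theta_j)|<\frac1j$. Then $h_j/n_j\to\theta$, so $X(n_j,h_j)\to\xi(\theta)$ and $\xi(\theta_j)\to\xi(\theta)$.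
* $X(n,h)-\xi(h/n)\to0$ uniformly for $h/n$ in a compact $I\subset(0,\frac12)$. Otherwise there are $\varepsilon>0$, $n_j\uparrow\infty$ and $h_j/n_j\in I$ with $|X(n_j,h_j)-\xi(h_j/n_j)|\ge\varepsilon$. After extraction $h_j/n_j\to\theta\in I$; then $X(n_j,h_j)\to\xi(\theta)$ and $\xi(h_j/n_j)\to\xi(\theta)$, a contradiction.

One-sided statements are handled in the same way. If $\liminf X(n,g_n)\ge\xi(\theta)$ for every such sequence, with $\xi>0$ continuous, then for every compact $I\subset(0,\frac12)$ and $\varepsilon>0$ we have $X(n,h)\ge e^{-\varepsilon}\xi(h/n)$ for $n$ large and $h/n\in I$: violating pairs would, after extraction, have $h_j/n_j\to\theta\in I$ and $\liminf X(n_j,h_j)\le e^{-\varepsilon}\xi(\theta)<\xi(\theta)$. The same extraction applied to (F3) makes its constants uniform: for compact $I\subset(0,\frac12)$ there are $C,m_0$ with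
$$C^{-1}\le\frac{Q(m,h)}{m^2Q(m,h-1)}\le C\qquad(m\ge m_0,\ h/m\in I),\tag{6}$$
since otherwise some sequence of pairs with $h_j/m_j\to\theta\in I$ would have quotients that tend to $0$ or $\infty$. (The numbers (4) and (5) are used for two inequalities in the next section.)

## 3. Removing one face: the ratio $\lambda(\theta)$

Changing the genus is hard to see in a map; changing the size is easier. We first control $Q(n-1,g)/Q(n,g)$.

Two inequalities follow at once from (1). Since $\frac{8n-4}{n+1}\ge2$ for $n\ge1$,
$$Q(n,g)\ge2Q(n-1,g)\qquad(n\ge1).\tag{4}$$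
Keeping the single term $k=p+1$, $l=p'+1$ of $S$, with $n=p+p'+2$ and $p,p'\ge0$,
$$Q(p,i)\,Q(p',j)\le(n+1)\,Q(n,i+j).\tag{5}$$

**Lemma 1.** For $n\ge2$ and $n>2g$,
$$Q(n,g)\le384\Big(\frac n{n-2g+2}\Big)^2Q(n-1,g)\qquad\text{and}\qquad\frac{Q(n-1,g)}{Q(n,g)}\le\frac{n(n-2g)}{2(n-1)^2}.$$

*Proof.* By Tutte's bijection we count rooted maps by edges.

**Step 1: the first bound, by contracting an edge at a vertex of small degree.** Let $t=n-2g\ge1$; maps with $n$ edges and genus $g$ have $V+F=t+2$. Duality is an involution that exchanges $V$ and $F$, so at least $\frac12Q(n,g)$ rooted maps have $V\ge F$, hence $V\ge\frac{t+2}2$, hence $V\ge2$. Take such a map. The degrees sum to $2n$, so fewer than $V/2$ vertices have degree $>4n/V$. Thus at least $V/2\ge\frac{t+2}4$ vertices $v$ have degree $d\le\frac{4n}V\le\frac{8n}{t+2}$.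

For each such $v$ choose, by a fixed rule, a non-loop dart $e$ from $v$ to some $w\ne v$; it exists because the map is connected and $V\ge2$. Contract it: in the rotation at $w$, replace $\bar e$ by the block $\sigma e,\dots,\sigma^{d-1}e$. This removes $e,\bar e$ from the face cycles and changes nothing else in them. (If $d\ge2$, the dart $\sigma^{d-1}e=\sigma^{-1}e$ is now followed by $\sigma\bar e$, so a face that entered $e$ skips it. The same holds for $\bar e$. Degree-$1$ endpoints are just a leaf edge being removed.) No face disappears, because a face made of $e,\bar e$ only would force $n=1$. So $V$ and $E$ drop by one, $F$ does not change, and the genus is preserved.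

Record three data: the dart $u$ that precedes the block cyclically in the merged vertex, which has degree $\ge1$ because $n\ge2$; the block length $d-1$; and a flag in $\{0,1,2\}$. If the root is $e$ or $\bar e$, reroot at $u$ and set the flag to $1$ or $2$ respectively; otherwise keep the root and set the flag to $0$. The block is recovered as the $d-1$ darts following $u$. It is empty if $d=1$. It consists of all darts of the merged vertex if $d-1$ is the degree of that vertex, which is the case where $w$ had degree $1$. Pulling the block out to a new vertex, joined to the old one by an edge placed where the block was, recovers the map and $v$, and the flag recovers the root. So the operation is injective on pairs (rooted map, $v$). There are at most $2n$ values of $u$, $\frac{8n}{t+2}$ of the length and $3$ of the flag: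
$$\tfrac12Q(n,g)\cdot\tfrac{t+2}4\le Q(n-1,g)\cdot2n\cdot\tfrac{8n}{t+2}\cdot3 .$$
This is the first bound.

**Step 2: the second bound, by splitting a vertex.** Let $m$ be a rooted map with $n-1$ edges and genus $g$, and choose darts $u,u'$ at a common vertex. Move the block of darts following $u$ up to and including $u'$ (empty if $u=u'$) to a new vertex, joined to the old one by a new edge placed where the block was; keep the root. The genus is preserved, since this is the inverse of a contraction. Given the result and the new edge oriented from old to new vertex, we recover $m$ by contraction, $u$ as the dart that precedes the new dart at the old vertex, and $u'$ as the dart that precedes the reverse of the new dart at the new vertex, or $u'=u$ if the new vertex has degree $1$. So this is an injection into pairs (rooted map with $n$ edges and genus $g$, dart), a set of size $2nQ(n,g)$. The number of choices of $(u,u')$ is $\sum_vd_v^2\ge\frac{(2n-2)^2}V\ge\frac{(2n-2)^2}{n-2g}$ by Cauchy–Schwarz, since $V+F=n+1-2g$ and $F\ge1$. Hence $Q(n-1,g)\frac{(2n-2)^2}{n-2g}\le2nQ(n,g)$.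 $\square$

**Lemma 2.** There is a continuous $\lambda:(0,\frac12)\to(0,1)$ with $\frac{Q(n-1,g_n)}{Q(n,g_n)}\to\lambda(\theta)$ whenever $g_n/n\to\theta$, locally uniformly. Moreover $\frac{(1-2\theta)^2}{384}\le\lambda(\theta)\le\frac{1-2\theta}2$; in particular $\lambda(\theta)\to0$ as $\theta\to\frac12$.

*Proof.* The purpose is to write the ratio as the probability of a local event. In a rooted bipartite quadrangulation with root dart $e$, let $E$ be the event that the face on the left of $e$ has boundary cycle $(e,x,\bar x,y)$: the dart after $e$ is followed by its own reverse, so $x$ ends at a vertex of degree $1$. This is determined by the ball of radius $3$.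

Let $n\ge2$. Then $y\ne\bar e$: otherwise the four darts $e,x,\bar x,\bar e$ would be closed under reversal and form a whole face, hence be the whole map, and $n=1$. On $E$, delete the leaf edge $x$. The face becomes a digon bounded by the two distinct edges of $e$ and $y$, and we glue $e$ to $y$. We lose one vertex, two edges and one face, so the genus is preserved, and we get a rooted bipartite quadrangulation with $n-1$ faces. Conversely, open the root edge into a digon lying on its left and insert in it a leaf edge at the endpoint of the root; this is the inverse. Hence, exactly,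
$$\mathbb P(E)=\frac{Q(n-1,g_n)}{Q(n,g_n)} .$$
(For $n=2$, $g=0$: two of the nine quadrangulations lie in $E$.) By (F2) this converges to a limit that depends only on $\theta$. Lemma 1 gives both bounds in the limit, so $\lambda\in(0,1)$. Continuity and local uniformity come from the compactness principle. $\square$

## 4. Planar pieces in the recurrence, and where the direct approach stops

With $\lambda$ available, the sensible approach is this: divide (1) by $nQ(n,g_n)$ and pass to the limit term by term. The terms of $S$ with one bounded planar piece have explicit limits. Collect them in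
$$P(z)=\tfrac43z+2\sum_{k\ge1}(2k-1)Q(k-1,0)z^{k+1}=\tfrac43z+2z^2(2zA'+A).$$
This series has nonnegative coefficients and radius of convergence $\frac1{12}$. To compute it, put $s=\sqrt{1-12z}$, so $z=\frac{1-s^2}{12}$. Solving $3zR^2-R+1=0$ gives $R=\frac{1-s}{6z}=\frac2{1+s}$, hence $A=\frac{4(1+2s)}{3(1+s)^2}$. As $\frac{dA}{ds}=-\frac{8s}{3(1+s)^3}$ and $\frac{ds}{dz}=-\frac6s$, we get $A'=\frac{16}{(1+s)^3}$. Then $2zA'+A=\frac{8(1-s)+4(1+2s)}{3(1+s)^2}=\frac4{(1+s)^2}$, and $P=\frac{1-s^2}9+\frac{(1-s)^2}{18}$, i.e.
$$P(z)=\frac{(1-s)(3+s)}{18},\qquad1-6P(z)=\frac{s(s+2)}3,\qquad P(\tfrac1{12})=\tfrac16.\tag{7}$$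
(The value at $\frac1{12}$ is the sum of the series there, by monotone convergence.) For $z\in(0,\frac1{12})$ put
$$\mathcal R(z)=\frac{4z^2}{1-6P(z)}=\frac{(1-s^2)^2}{12s(s+2)}.\tag{8}$$

**Lemma 3.** For $\theta\in(0,\frac12)$: $\lambda(\theta)<\frac1{12}$, and $\liminf\frac{Q(n,g_n)}{n^2Q(n,g_n-1)}\ge\mathcal R(\lambda(\theta))$ whenever $g_n/n\to\theta$.

*Proof.* We drop all terms of $S$ except those with a bounded planar piece. Write $\lambda=\lambda(\theta)$, fix $K$, and keep only the terms with $k\le K$, $i=0$ and those with $l\le K$, $j=0$; for large $n$ these families are disjoint and symmetric. By Lemma 2 along subsequences, $Q(n-k-1,g_n)/Q(n,g_n)\to\lambda^{k+1}$. Also $2l-1=2(n-k)-1\sim2n$ and $c_n/n\sim\frac23n^2$. Dividing (1) by $nQ(n,g_n)$,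
$$\tfrac16\ \ge\ \tfrac43\lambda+\tfrac23\limsup\frac{n^2Q(n-2,g_n-1)}{Q(n,g_n)}+2\sum_{k\le K}(2k-1)Q(k-1,0)\lambda^{k+1}.$$
Let $K\to\infty$, and use $Q(n-2,g_n-1)/Q(n,g_n-1)\to\lambda^2$:
$$\tfrac16\ge P(\lambda)+\tfrac23\lambda^2\limsup\frac{n^2Q(n,g_n-1)}{Q(n,g_n)}.\tag{9}$$
By (F3) the limsup is finite and positive. So the series $P(\lambda)$ converges and $P(\lambda)<\frac16=P(\frac1{12})$, i.e. $\lambda<\frac1{12}$. Rearranging, the limsup is at most $\frac{1-6P(\lambda)}{4\lambda^2}=1/\mathcal R(\lambda)$, which is the second claim. $\square$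

If the dropped terms were $o(nQ(n,g_n))$, then (9) would be an equality with a limit, and we would be done with $r=\mathcal R(\lambda)$. The dropped terms are those where a small piece carries genus, those where the smaller piece is unbounded but at most $\delta n$, and those where both pieces have size of order $n$. The first two kinds will be handled in Section 5. For the third, what we have is (5): each product is at most $(n+1)Q(n,g)$. There are $O(n^2)$ of them, with weights $O(n^2)$, so (5) gives $O(n^5)Q(n,g)$, where we need $o(n)Q(n,g)$. Here the direct approach stops. Nothing yet excludes that two macroscopic pieces together have as many configurations, on the exponential scale, as the whole.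

## 5. Pieces of size at most $\delta n$

The next lemma bounds the total weight of all genera in a piece of size $k$, when each handle is given weight $x\le\varepsilon/k^2$.

**Lemma 4.** If $x\ge0$, $\varepsilon\ge0$ and $xn^2\le\varepsilon$, then $Z_n(x):=\sum_iQ(n,i)x^i\le(1+4\varepsilon)^nQ(n,0)$.

*Proof.* Put $\rho=1+4\varepsilon$, $Q_n=Q(n,0)$, $Q_{-1}=Z_{-1}=0$. Use induction on $n$ with $x,\varepsilon$ fixed; the hypothesis passes to smaller $n$, and $Z_0=1$. Multiply (1) by $x^g$ and sum over $g$:
$$\tfrac{n+1}6Z_n=\tfrac{4n-2}3Z_{n-1}+xc_nZ_{n-2}+\tfrac12\sum_{k+l=n}(2k-1)(2l-1)Z_{k-1}Z_{l-1}.$$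
Since $c_n\le\frac23n^3$, we have $xc_n\le\frac23\varepsilon n$. By induction $Z_{n-1}\le\rho^{n-1}Q_{n-1}$ and $Z_{k-1}Z_{l-1}\le\rho^{n-2}Q_{k-1}Q_{l-1}$, so
$$\tfrac{n+1}6Z_n\le\rho^{n-1}\Big[\tfrac{4n-2}3Q_{n-1}+\tfrac12\sum_{k+l=n}(2k-1)(2l-1)Q_{k-1}Q_{l-1}\Big]+\tfrac23\varepsilon n\rho^{n-2}Q_{n-2}.$$
By (1) with $g=0$ the bracket is $\frac{n+1}6Q_n$. It remains to see that $\rho^{n-1}\frac{n+1}6Q_n+\frac23\varepsilon n\rho^{n-2}Q_{n-2}\le\rho^n\frac{n+1}6Q_n$. This holds because
$$\rho(\rho-1)\tfrac{n+1}6Q_n=\tfrac23\varepsilon\rho(n+1)Q_n\ge\tfrac23\varepsilon nQ_{n-2},$$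
using (4). $\square$

**Lemma 5 (small pieces).** Let $\theta\in(0,\frac12)$. There are a compact neighborhood $I\subset(0,\frac12)$ of $\theta$, $\delta\in(0,\frac14)$, $q<1$ and a constant $C'$, depending only on $\theta$, such that for every sequence with $g_n/n\to\theta$ there is $n_1$ with, for $n\ge n_1$, $0\le k\le\delta n$, $0\le i\le k/2$:
$$\frac{g_n-i}{n-2-k}\in I,\qquad Q(n-2-k,g_n-i)\le(C'/n^2)^iQ(n,g_n),\qquad\sum_jQ(k,j)Q(n-2-k,g_n-j)\le q^kQ(n,g_n).$$

*Proof.* The idea is to walk from $(n-2-k,g_n-i)$ to $(n,g_n)$ in unit steps that stay at densities near $\theta$. By Lemma 3 and continuity of $\lambda$, choose $I$ and $\lambda''$ with $\sup_I\lambda<\lambda''<\frac1{12}$. By Lemma 2 and (6), for $m$ large and $h/m\in I$,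
$$Q(m-1,h)\le\lambda''Q(m,h),\qquad Q(m,h-1)\le Cm^{-2}Q(m,h).$$
Put $C'=4C$, so that $Cm^{-2}\le C'n^{-2}$ for $m\ge n/2$. Choose $\delta<\frac14$ such that $q:=12\lambda''(1+4C'\delta^2)<1$ and such that, for large $n$, $h/m\in I$ whenever $(1-\delta)n-2\le m\le n$ and $g_n-\delta n\le h\le g_n$. This is possible because such quotients lie between numbers that tend to $\theta-\delta$ and $\theta/(1-\delta)$. The first claim follows. Now take $i$ genus steps from $(n-2-k,g_n-i)$ to $(n-2-k,g_n)$, where the size is at least $n/2$, and then $k+2$ size steps to $(n,g_n)$: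
$$Q(n-2-k,g_n-i)\le(C'/n^2)^i\,\lambda''^{\,k+2}\,Q(n,g_n).$$
This contains the second claim. Finally Lemma 4 with $x=C'/n^2$ and $\varepsilon=C'\delta^2$ (indeed $xk^2\le C'\delta^2$) gives $\sum_jQ(k,j)(C'/n^2)^j\le(1+4C'\delta^2)^k12^k$, by (F4). Terms with $2j>k$ vanish. Multiplying the two bounds gives the third claim. $\square$

## 6. The rate function $f$ and the entropy $H$

For pieces of size of order $n$ we compare exponential rates. First we show that rates exist.

**Proposition 6.** There is a continuous $f:[0,\frac12]\to\mathbb R$ such that $\frac1n(\log Q(n,g)-2g\log n)\to f(\theta)$ along any $(n,g)$ with $n\to\infty$, $0\le2g\le n$, $g/n\to\theta$. Moreover $f(0)=\log12$, $f\in C^1(0,\frac12)$ and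
$$f(\theta)-\theta f'(\theta)+2\theta=-\log\lambda(\theta)\qquad(0<\theta<\tfrac12).\tag{10}$$

*Proof.* **Step 1: $\theta\in(0,\frac12]$, by growing the size from $2g$ to $n$ at fixed genus.** Write
$$\log Q(n,g)=\log Q(2g,g)+\sum_{m=2g+1}^n\log\frac{Q(m,g)}{Q(m-1,g)}.$$
By (4) and Lemma 1 ($384<20^2$) the summands lie in $[0,2\log\frac{20n}{m-2g}]$. Fix $\eta\in(0,1)$, with $\eta<1-2\theta$ if $\theta<\frac12$.

The part $m\le2g+\eta n$ has $J\le\eta n$ summands with $m-2g=1,\dots,J$. If $J\ge1$, then by $\log J!\ge J\log J-J$ it is at most $2J(1+\log\frac{20n}J)$. The function $J\mapsto J(1+\log\frac{20n}J)$ has derivative $\log\frac{20n}J>0$ on $(0,20n)$, so this part lies between $0$ and $2\eta n(1+\log\frac{20}\eta)$.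

For the part $m>2g+\eta n$: if $\theta=\frac12$ it is empty for large $n$. If $\theta<\frac12$, then $g/m\le\frac g{2g+\eta n}\le\frac1{2+2\eta}$, as $n\ge2g$, and $g/m\ge g/n\ge\theta/2$ for large $n$. So $g/m$ stays in a compact subset of $(0,\frac12)$ while $m\ge\eta n\to\infty$, and by Lemma 2 each summand is $-\log\lambda(g/m)+o(1)$ uniformly. A Riemann sum in $x=m/n$ gives $n\int_{2\theta+\eta}^1-\log\lambda(\theta/x)\,dx+o(n)$.

By Lemma 2, $0\le-\log\lambda(\theta/x)\le2\log\frac{20x}{x-2\theta}$, which is integrable on $(2\theta,1]$, so the integral converges as $\eta\to0$. Letting $n\to\infty$, then $\eta\to0$, and using (3) for $\log Q(2g,g)$, the limit exists and, with $x=\theta w$,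
$$f(\theta)=2\theta\log\theta+(\log16-2)\theta+\theta\int_2^{1/\theta}-\log\lambda(1/w)\,dw .$$
Thus $f(\theta)/\theta$ is $C^1$ on $(0,\frac12)$ with derivative $\frac2\theta+\frac{\log\lambda(\theta)}{\theta^2}$. Multiplying by $\theta^2$, $\theta f'-f=2\theta+\log\lambda$, which is (10). At $\theta=\frac12$ the formula gives $f(\frac12)=\log2-1$.

**Step 2: $\theta=0$, by two separate bounds.** Upper bound: Lemma 4 with $x=\varepsilon/n^2$ gives $Q(n,g)\le(n^2/\varepsilon)^g(1+4\varepsilon)^n12^n$. Since $g/n\to0$, the limsup is at most $\log12+\log(1+4\varepsilon)$; let $\varepsilon\to0$. Lower bound: for $g\ge1$, (5) gives $(n+1)Q(n,g)\ge Q(2g,g)Q(n-2g-2,0)$, so by (3) and (F4)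
$$\log Q(n,g)-2g\log n\ge n\log12+2g\log\tfrac gn-O(g)-o(n)=n\log12-o(n).$$
For $g=0$ use (F4). So $f(0)=\log12$.

**Step 3: continuity on $[0,\frac12]$, by diagonal sequences.** If $\theta_j\to\theta$, choose $n_j\uparrow\infty$ and $h_j=\lfloor\theta_jn_j\rfloor$ with $|h_j/n_j-\theta_j|<\frac1j$ and $\frac1{n_j}(\log Q(n_j,h_j)-2h_j\log n_j)$ within $\frac1j$ of $f(\theta_j)$. These numbers tend to $f(\theta)$, hence so does $f(\theta_j)$. $\square$

A piece of size $\approx xn$ and genus $\approx zn$ is described by the point $(x,z)$. Let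
$$\bar{\mathcal C}=\{(x,z):x>0,\ 0\le z\le x/2\},\qquad H(x,z)=xf(z/x)+2z\log x,$$
and write $a=(x_a,z_a)$. The set $\bar{\mathcal C}$ is closed under addition and multiplication by positive scalars. $H$ is continuous on $\bar{\mathcal C}$ and $C^1$ in its interior. For example $H(x,0)=x\log12$ and $H(1,\theta)=f(\theta)$. The term $2z\log x$ corrects for the normalization: if $k/N\to x>0$, $i/N\to z$, $0\le2i\le k$, then writing $2i\log k=2i\log N+2i\log(k/N)$ in Proposition 6,
$$\log Q(k,i)=2i\log N+NH(x,z)+o(N).\tag{11}$$
Directly from the definition,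
$$H(ta)=tH(a)+2tz_a\log t,\qquad\text{hence}\qquad H(ta)+H(tb)-H(t(a+b))=t\,[H(a)+H(b)-H(a+b)].\tag{12}$$
Next,
$$H(a)+H(b)\le H(a+b).\tag{13}$$
Indeed, apply (5) to $p=\lceil x_aN\rceil$, $i=\lfloor z_aN\rfloor$, $p'=\lceil x_bN\rceil$, $j=\lfloor z_bN\rfloor$, for which $2i\le p$, $2j\le p'$. Take logarithms and use (11): the terms $2i\log N$ and $2j\log N$ cancel exactly. In the interior, with $\theta=z/x$, differentiation and (10) give
$$H_x=f(\theta)-\theta f'(\theta)+2\theta=-\log\lambda(\theta),\qquad H_z=f'(\theta)+2\log x.\tag{14}$$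

Splitting off a small piece loses strictly. For $\theta\in(0,\frac12)$, with $\delta,q$ from Lemma 5: if $a,b\in\bar{\mathcal C}$, $a+b=(1,\theta)$ and $x_a<\delta$, then
$$H(a)+H(b)\le H(1,\theta)+x_a\log q<H(1,\theta).\tag{15}$$

*Proof of (15).* Take $g_n=\max(1,\lfloor\theta n\rfloor)$, $k=\lceil x_an\rceil$, $i=\lfloor z_an\rfloor$. Then $2i\le k$, and $k\le\delta n$ for large $n$. By the first claim of Lemma 5, $(g_n-i)/(n-2-k)\in I\subset(0,\frac12)$, so $0<2(g_n-i)<n-2-k$. So (11) with $N=n$ applies to $(k,i)$, to $(n-2-k,g_n-i)$ and to $(n,g_n)$. The last claim of Lemma 5 gives $\log Q(k,i)+\log Q(n-2-k,g_n-i)\le k\log q+\log Q(n,g_n)$. Divide by $n$ and let $n\to\infty$; the terms in $\log n$ cancel. Strictness holds as $x_a>0$ and $q<1$. $\square$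

Finally we connect $f'$ with the quotients that we study. For $0<\eta<\theta<\frac12$, telescoping from genus $\lfloor(\theta-\eta)n\rfloor$ to $\lfloor\theta n\rfloor$ and using Proposition 6 at both ends,
$$f(\theta)-f(\theta-\eta)=\lim_{n\to\infty}\frac1n\sum_{(\theta-\eta)n<h\le\theta n}\log\frac{Q(n,h)}{n^2Q(n,h-1)}.\tag{16}$$
The terms in $\log n$ cancel because each quotient is divided by $n^2$. Then
$$f'(\theta)\ge\log\mathcal R(\lambda(\theta))\qquad(0<\theta<\tfrac12).\tag{17}$$
Indeed, $\mathcal R\circ\lambda$ is continuous and positive. So by Lemma 3 and the one-sided compactness principle, for any $\varepsilon>0$ and $n$ large, $\frac{Q(n,h)}{n^2Q(n,h-1)}\ge e^{-\varepsilon}\mathcal R(\lambda(h/n))$ when $h/n\in[\theta-\eta,\theta]$. By (16), $f(\theta)-f(\theta-\eta)\ge\int_{\theta-\eta}^\theta\log\mathcal R(\lambda(t))\,dt-\varepsilon\eta$. Let $\varepsilon\to0$, divide by $\eta$, let $\eta\to0$.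

## 7. Good densities, where the recurrence has an exact limit

**Definition (good).** $\theta\in(0,\frac12)$ is good if $H(a)+H(b)<H(1,\theta)$ for all $a,b\in\bar{\mathcal C}$ with $a+b=(1,\theta)$.

*Example.* Proportional splittings never violate this: with $c=(1,\theta)$ and $t\in(0,1)$, (12) gives $H(tc)+H((1-t)c)-H(c)=2\theta\,(t\log t+(1-t)\log(1-t))<0$. Only splittings into pieces of different genus densities can be dangerous.

**Proposition 7.** If $\theta$ is good and $g_n/n\to\theta$, then $\frac{Q(n,g_n)}{n^2Q(n,g_n-1)}\to\mathcal R(\lambda(\theta))$; moreover $f'(\theta)=\log\mathcal R(\lambda(\theta))$.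

*Proof.* Write $g=g_n$, $\lambda=\lambda(\theta)$, $p=k-1$, so that $l-1=n-2-p$, and take $\delta,q,C'$ from Lemma 5. Fix $K$; $n$ is large.

**Step 1: bounded pieces give the main term.** By symmetry, the part of $S(n,g)$ with $p\le K$ or $n-2-p\le K$ equals $\sum_{p\le K}(2p+1)(2(n-2-p)+1)\sum_iQ(p,i)Q(n-2-p,g-i)$. The terms with $i\ge1$ are finite in number and, by the second claim of Lemma 5, contribute $O(n^{-2})\cdot nQ(n,g)$. The terms with $i=0$ contribute $nQ(n,g)\big(2\sum_{p\le K}(2p+1)Q(p,0)\lambda^{p+2}+o(1)\big)$, by Lemma 2.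

**Step 2: pieces between $K$ and $\delta n$ are negligible for large $K$.** By symmetry and the third claim of Lemma 5, the part with $K<p\le\delta n$ or $K<n-2-p\le\delta n$ is at most $2nQ(n,g)\sum_{p>K}(2p+1)q^p$.

**Step 3: two macroscopic pieces are exponentially negligible, by goodness.** Consider $p>\delta n$ and $n-2-p>\delta n$. We claim that there is $\kappa>0$ such that for large $n$ every product satisfies $Q(p,i)Q(n-2-p,g-i)\le e^{-\kappa n}Q(n,g)$. Otherwise, along a subsequence, some nonzero product has logarithm at least $\log Q(n,g)-o(n)$. After extraction $p/n\to x\in[\delta,1-\delta]$ and $i/n\to z$. Since the product is nonzero, $0\le2i\le p$ and $0\le2(g-i)\le n-2-p$, so $(x,z)$ and $(1-x,\theta-z)$ lie in $\bar{\mathcal C}$. Then (11) with $N=n$ gives $H(x,z)+H(1-x,\theta-z)\ge H(1,\theta)$, against goodness. There are $O(n^2)$ products with weights $O(n^2)$, so this part is $O(n^4e^{-\kappa n})Q(n,g)$.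

**Step 4: the limit in (1).** Let $n\to\infty$, then $K\to\infty$: $\frac{S(n,g)}{nQ(n,g)}\to P(\lambda)-\frac43\lambda$. By (1), $\frac23\frac{n^2Q(n-2,g-1)}{Q(n,g)}\to\frac16-\frac43\lambda-\big(P(\lambda)-\frac43\lambda\big)=\frac16-P(\lambda)$. Since $Q(n-2,g-1)/Q(n,g-1)\to\lambda^2$,
$$\frac{n^2Q(n,g-1)}{Q(n,g)}\to\frac{1-6P(\lambda)}{4\lambda^2}=\frac1{\mathcal R(\lambda)}.$$

**Step 5: the derivative of $f$.** This limit holds for every sequence with $g_n/n\to\theta$. So for each $\varepsilon>0$ there are $\eta,N$ with $\big|\log\frac{Q(n,h)}{n^2Q(n,h-1)}-\log\mathcal R(\lambda(\theta))\big|\le\varepsilon$ for $n\ge N$, $|h/n-\theta|\le\eta$; otherwise there would be violating pairs with $n_j\uparrow\infty$, $h_j/n_j\to\theta$, which complete to a full sequence. By (16), $|f(\theta)-f(\theta-\eta')-\eta'\log\mathcal R(\lambda(\theta))|\le\varepsilon\eta'$ for $0<\eta'\le\eta$, $\eta'<\theta$. Since $f$ is $C^1$, $f'(\theta)=\log\mathcal R(\lambda(\theta))$. $\square$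

So Theorem A is reduced to showing that every $\theta$ is good. The natural hope is concavity. For $a+b=(1,\theta)$ with densities $\theta_a=z_a/x_a$ and $\theta_b=z_b/x_b$,
$$H(a)+H(b)=x_af(\theta_a)+x_bf(\theta_b)+2z_a\log x_a+2z_b\log x_b .$$
The last two terms have negative sum, since $0<x_a,x_b<1$ and $z_a+z_b=\theta>0$. If $f$ were concave, the first two would be at most $f(\theta)$, and every $\theta$ would be good. But for concave $f$ and $\theta_1<\theta_2$ the tangent at $\theta_2$ gives $f(\theta_2)-\theta_2f'(\theta_2)\ge f(\theta_1)-\theta_1f'(\theta_2)\ge f(\theta_1)-\theta_1f'(\theta_1)$. By (10), this says that $\log\lambda(\theta)+2\theta$ is nonincreasing. Our inputs do not give this: from Section 3 we know that $\lambda$ is continuous and lies between two bounds, not that it is monotone. So we need an argument that uses only first-order information.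

## 8. The smallest piece of a lossless splitting

Here is the argument. Suppose that $(1,\theta)$ splits into two pieces without loss of entropy, and take a splitting with the smallest possible piece $b$. That piece cannot split further, so its density $\theta_b$ is good, and there $f'=\log\mathcal R(\lambda)$ exactly. The splitting maximizes entropy, so the gradients of $H$ at the piece and at the whole agree. By (14) the $x$-derivative says that $\lambda$ is the same for both, and the $z$-derivative says that $f'(\theta)$ is smaller than $f'(\theta_b)$, by $2|\log x_b|$. But (17) says that $f'(\theta)$ is not smaller.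

**Proposition 8.** Every $\theta\in(0,\frac12)$ is good.

*Proof.* Suppose $\theta$ is not good. Let $c=(1,\theta)$ and
$$\mathfrak B=\{b\in\bar{\mathcal C}:\ c-b\in\bar{\mathcal C},\ H(b)+H(c-b)=H(c)\}.$$
By (13), the failure of goodness means $\mathfrak B\ne\emptyset$. The set is invariant under $b\mapsto c-b$. By (15) applied to either piece, $\delta\le x_b\le1-\delta$ on $\mathfrak B$, so, $H$ being continuous, $\mathfrak B$ is compact. Choose $b\in\mathfrak B$ with $x_b$ minimal and put $a=c-b\in\mathfrak B$.

**Step 1: neither piece is planar, $z_a,z_b>0$.** A planar piece could be cut down freely. If $z_b=0$, then $H(tb)=tH(b)$ by (12), so for $t\in(0,1)$, by (13) twice,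
$$H(c)\ge H(a+tb)+H((1-t)b)\ge H(a)+H(tb)+H((1-t)b)=H(a)+H(b)=H(c).$$
Hence $(1-t)b\in\mathfrak B$, against minimality. If $z_a=0$, the same argument with $a,b$ exchanged gives $(1-t)a\in\mathfrak B$ for all $t\in(0,1)$, against $x\ge\delta$ on $\mathfrak B$.

**Step 2: neither piece has maximal genus, $z_a<x_a/2$ and $z_b<x_b/2$.** Here we use $\lambda\to0$ at $\frac12$: such a piece gains infinitely fast from more size. Both cannot be equalities, since $\theta<\frac12$. Suppose $z_b=x_b/2$; then $z_a<x_a/2$ and $a$ is interior by Step 1. For small $m>0$, (13) gives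
$$H(b+(m,0))+H(a-(m,0))\le H(c)=H(a)+H(b).$$
But $H(a)-H(a-(m,0))=O(m)$, as $H$ is $C^1$ near $a$. By (14) and continuity of $H$ at $b$, $H(b+(m,0))-H(b)=\int_0^m-\log\lambda\big(\frac{z_b}{x_b+\tau}\big)d\tau$. As $\tau\to0$ the argument of $\lambda$ tends to $\frac12$, so by Lemma 2 the integrand tends to $+\infty$, and the integral exceeds $Mm$ for any given $M$ once $m$ is small. This is a contradiction. The case $z_a=x_a/2$ is identical with $a,b$ exchanged.

**Step 3: equality of gradients.** Now $a$, $b$ and $c$ are interior. By (13) applied to $a$ and $b+w$, the function $w\mapsto H(c+w)-H(a)-H(b+w)$ is $\ge0$ near $w=0$, and it vanishes at $0$. Hence $\nabla H(c)=\nabla H(b)$. With $\theta_b=z_b/x_b\in(0,\frac12)$, (14) gives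
$$\lambda(\theta_b)=\lambda(\theta),\qquad f'(\theta_b)+2\log x_b=f'(\theta).$$

**Step 4: $\theta_b$ is good, by minimality.** If it were not, then by (13) equality would hold for some decomposition of $(1,\theta_b)$. Scaling by $t=x_b$, (12) gives $b=b_1+b_2$ with $b_1,b_2\in\bar{\mathcal C}$ and $H(b)=H(b_1)+H(b_2)$. Then
$$H(c)=H(a)+H(b_1)+H(b_2)\le H(a+b_1)+H(b_2)\le H(c),$$
so $b_2\in\mathfrak B$ with $x_{b_2}<x_b$, against minimality.

**Step 5: the contradiction.** By Proposition 7 at the good density $\theta_b$, $f'(\theta_b)=\log\mathcal R(\lambda(\theta_b))=\log\mathcal R(\lambda(\theta))$. Since $x_b<1$,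
$$f'(\theta)=\log\mathcal R(\lambda(\theta))+2\log x_b<\log\mathcal R(\lambda(\theta)),$$
which contradicts (17). $\square$

**Proof of Theorem A.** Combine Propositions 7 and 8, with $r(\theta)=\mathcal R(\lambda(\theta))=\dfrac{4\lambda(\theta)^2}{1-6P(\lambda(\theta))}\in(0,\infty)$. $\square$

## 9. A differential equation for $\theta(s)$ and the explicit $r$

We now have two relations between $f$ and $\lambda$, namely (10) and $f'=\log\mathcal R(\lambda)$. Together they determine both.

*Proof of Theorem B.* Two claims are immediate. Local uniformity of the convergence in Theorem A is the compactness principle. The uniform asymptotics $Q(n,g)=n^{2g}\exp(nf(g/n)+o(n))$ follow from Proposition 6 by the same argument on $[0,\frac12]$: a violating sequence of pairs would have a subsequence with $g/n\to\theta\in[0,\frac12]$, and $f$ is continuous.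

Let $s(\theta)=\sqrt{1-12\lambda(\theta)}\in(0,1)$, which is continuous, $\ell(s)=\log\frac{1-s^2}{12}$ and $\Phi(s)=\log\frac{(1-s^2)^2}{12s(s+2)}$, so $\log\lambda=\ell(s(\theta))$ and, by (8), $\log r=\Phi(s(\theta))$. Propositions 7, 8 and (10) give on $(0,\frac12)$
$$f'(\theta)=\Phi(s(\theta)),\qquad f(\theta)=\theta(\Phi(s(\theta))-2)-\ell(s(\theta)).\tag{18}$$
The second relation is the formula for $f$ in the theorem.

**Step 1: a finite-difference identity, since $s$ is not known to be differentiable.** For $\theta_1<\theta_2$ write $s_j=s(\theta_j)$, $\Phi_j=\Phi(s_j)$, $\ell_j=\ell(s_j)$. The mean value theorem gives $\tau\in(\theta_1,\theta_2)$ with $f(\theta_2)-f(\theta_1)=(\theta_2-\theta_1)\Phi(s(\tau))$. Insert (18) and write $\theta_2\Phi_2-\theta_1\Phi_1=(\theta_2-\theta_1)\Phi_2+\theta_1(\Phi_2-\Phi_1)$: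
$$(\theta_2-\theta_1)\big(2+\Phi(s(\tau))-\Phi_2\big)=\theta_1(\Phi_2-\Phi_1)-(\ell_2-\ell_1).\tag{19}$$

**Step 2: $s$ is an increasing homeomorphism $(0,\frac12)\to(0,1)$.** If $s_1=s_2$, then (19) forces $\Phi(s(\tau))=\Phi_2-2$, which is impossible when $\theta_1,\theta_2$ are close to a given point, by continuity. So $s$ is locally injective. A continuous injective function on an interval is strictly monotone, and the local direction of monotonicity is locally constant, hence constant; so $s$ is strictly monotone. As $\theta\to\frac12$, $\lambda\to0$ and $s\to1$; since $s<1$, $s$ is increasing. Let $s_0=\lim_{\theta\to0}s(\theta)\in[0,1)$. If $s_0>0$, then $\Phi$ is bounded near $s_0$, and (18) with continuity of $f$ at $0$ gives $\log12=f(0)=-\ell(s_0)=\log\frac{12}{1-s_0^2}$, so $s_0=0$, a contradiction. So $s_0=0$.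

**Step 3: the differential equation.** Divide (19) by $s_2-s_1$ and let $s_2-s_1\to0$ with either endpoint fixed; then $\Phi(s(\tau))-\Phi_2\to0$. So the inverse function $\theta(s)$ has equal one-sided derivatives, and $2\theta'=\theta\,\Phi'-\ell'$. With $\Phi'=-\frac{4s}{1-s^2}-\frac1s-\frac1{s+2}$ and $\ell'=-\frac{2s}{1-s^2}$,
$$\theta'+\theta\Big(\frac{2s}{1-s^2}+\frac1{2s}+\frac1{2(s+2)}\Big)=\frac s{1-s^2}.\tag{20}$$

**Step 4: solving it.** The integrating factor is $\frac{\sqrt{s(s+2)}}{1-s^2}$, so $\big(\theta\frac{\sqrt{s(s+2)}}{1-s^2}\big)'=\frac{s\sqrt{s(s+2)}}{(1-s^2)^2}$. Since $\theta\to0$ as $s\to0$, the constant of integration vanishes: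
$$\theta(s)=\frac{1-s^2}{\sqrt{s(s+2)}}\int_0^s\frac{t\sqrt{t(t+2)}}{(1-t^2)^2}\,dt=\frac12-\frac{1-s^2}{2\sqrt{s(s+2)}}\int_0^s\frac{dt}{(1-t)\sqrt{t(t+2)}},$$
the second equality by parts, using $\frac t{(1-t^2)^2}=\big(\frac1{2(1-t^2)}\big)'$ and $\big(\sqrt{t(t+2)}\big)'=\frac{t+1}{\sqrt{t(t+2)}}$. Put $w=\frac1{1-t}$: then $dt=\frac{dw}{w^2}$ and $t(t+2)=\frac{(w-1)(3w-1)}{w^2}$, so with $3w^2-4w+1=\frac{(3w-2)^2-1}3$,
$$\int_0^s\frac{dt}{(1-t)\sqrt{t(t+2)}}=\int_1^{1/(1-s)}\frac{dw}{\sqrt{3w^2-4w+1}}=\frac1{\sqrt3}\operatorname{arccosh}\Big(\frac3{1-s}-2\Big)=\frac1{\sqrt3}\operatorname{arccosh}\frac{1+2s}{1-s}.$$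
This is the stated formula for $\theta(s)$, and it is real-analytic on $(0,1)$. The formulas for $r$ and $\lambda$ are the definitions of $\Phi$ and $\ell$.

**Step 5: $\theta'>0$, so that the inverse is analytic.** Since $\frac1{2s}+\frac1{2(s+2)}=\frac{s+1}{s(s+2)}$, (20) reads $\theta'=\gamma(s)(k(s)-\theta)$ with $\gamma=\frac{2s}{1-s^2}+\frac{s+1}{s(s+2)}>0$ and $\frac1{k(s)}=2+\frac{(1-s^2)(1+s)}{s^2(s+2)}$. The logarithmic derivative of the last fraction is $\frac{1-3s}{1-s^2}-\frac2s-\frac1{s+2}<0$, because $s(1-3s)<2(1-s^2)$ is equivalent to $s^2-s+2>0$. So $k'>0$. If $\theta'(s_*)=0$, then $\theta=k$ and $(\theta-k)'=-k'<0$ at $s_*$, so $\theta>k$ and $\theta'<0$ just before $s_*$, against monotonicity. Hence $\theta'>0$, and $s(\theta)$ and $r(\theta)=e^{\Phi(s(\theta))}$ are real-analytic. Since $\Phi'<0$ and $s$ is increasing, $r$ is strictly decreasing. (In particular $f'=\log r$ is decreasing: the concavity that we could not assume in Section 7 is true.)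

**Step 6: the endpoints.** As $s\to0$, the integral form gives $\theta\sim\frac1{\sqrt{2s}}\cdot\sqrt2\cdot\frac25s^{5/2}=\frac25s^2$, and $r\sim\frac1{24s}$. So $s\sim\sqrt{5\theta/2}$ and $r\sim(576\cdot\frac52\,\theta)^{-1/2}=(1440\,\theta)^{-1/2}$. As $s\to1$, the numerator of $r$ tends to $0$ and the denominator to $36$, so $r\to0$ as $\theta\to\frac12$. The values $f(0)=\log12$ and $f(\frac12)=\log2-1$ come from Proposition 6 and its proof. As a check of the second: the formula for $\theta(s)$ gives $\frac12-\theta=O\big((1-s)\log\frac2{1-s}\big)$, so $(\theta-\frac12)\log(1-s^2)\to0$. By (18), $f(\theta)=(2\theta-1)\log(1-s^2)-\theta\log(12s(s+2))-2\theta+\log12$, which tends to $-\frac12\log36-1+\log12=\log2-1$. $\square$
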